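# Bessel–Fourier series on the disc and the disc multiplier: rectangular partial sums in $L^p$, $p\ne 2$

## 1. The Hilbert space case $p=2$, and what is lost for other $p$

Let $\mathbb D$ be the unit disc in $\mathbb R^2$ with polar coordinates $(r,t)\in[0,1]\times[0,2\pi)$, and let $L^p(\mathbb D)=L^p(\mathbb D,r\,dr\,dt)$. For an integer $m\ge 0$, $J_m$ denotes the Bessel function of order $m$, the solution of $x^2y''+xy'+(x^2-m^2)y=0$ that is regular at $0$; $Y_m$ is the usual second solution; $j_{m,n}$ is the $n$-th positive zero of $J_m$. The functions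
$$\phi_{m,n}(r,t)=J_{|m|}(j_{|m|,n}r)\,e^{imt},\qquad m\in\mathbb Z,\ n\ge1,$$
satisfy $-\Delta\phi_{m,n}=j_{|m|,n}^2\phi_{m,n}$ and vanish at $r=1$: they are the Dirichlet eigenfunctions of the disc. For example, $\phi_{0,1}=J_0(j_{0,1}r)$ is the positive radial ground state.

**Definition (rectangular partial sums).** With $\langle f,g\rangle=\int_0^{2\pi}\int_0^1 f\bar g\,r\,dr\,dt$, put
$$S_{N,M}f=\sum_{|m|\le M}\ \sum_{n=1}^N\frac{\langle f,\phi_{m,n}\rangle}{\|\phi_{m,n}\|_{L^2(\mathbb D)}^2}\,\phi_{m,n}.$$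

We cut the set of indices $(m,n)$ by a rectangle. Does $S_{N,M}f$ converge to $f$ as the rectangle grows? In $L^2$ the answer is easy.

**Case $p=2$.** *If $N_k,M_k\to\infty$, then $S_{N_k,M_k}f\to f$ in $L^2(\mathbb D)$ for every $f\in L^2(\mathbb D)$.*

*Proof.* The $\phi_{m,n}$ are pairwise orthogonal: for different $m$ by the angular integral, and for equal $m$ and different $n$ because they are eigenfunctions of a symmetric operator with different eigenvalues. So $S_{N,M}$ is the orthogonal projection onto the span of the $\phi_{m,n}$ with $|m|\le M$, $n\le N$. If $g$ is a finite combination of the $\phi_{m,n}$, then $S_{N_k,M_k}g=g$ for all large $k$; for instance $\phi_{0,1}+\phi_{3,2}$ is fixed as soon as $N_k\ge2$ and $M_k\ge3$. Such $g$ are dense in $L^2(\mathbb D)$, by completeness of the Dirichlet eigenfunctions. For $f\in L^2$ and such a $g$,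
$$\|S_{N_k,M_k}f-f\|_2\le\|S_{N_k,M_k}(f-g)\|_2+\|S_{N_k,M_k}g-g\|_2+\|g-f\|_2\le 2\|f-g\|_2$$
for $k$ large, and $\|f-g\|_2$ is as small as we like. $\square$

The proof used that the operators fix a dense set eventually, and that they are uniformly bounded. On $L^2$ the second point is free, since projections are contractions. On $L^p$ with $p\neq2$ it is not free, and by the Banach–Steinhaus theorem it is also necessary: if $S_{N_k,M_k}f$ converges for every $f\in L^p$, then $\sup_k\|S_{N_k,M_k}\|_{p\to p}<\infty$, where $\|\cdot\|_{p\to p}$ is the operator norm on $L^p(\mathbb D)$. So the question is about the size of these norms.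

Three facts about $S_{N,M}$ will be used throughout. It is an integral operator whose kernel $\sum\phi_{m,n}(z)\overline{\phi_{m,n}(w)}/\|\phi_{m,n}\|_2^2$ is a finite sum of bounded functions, hence bounded and Hermitian; so $S_{N,M}$ is bounded on every $L^p(\mathbb D)$, $1\le p\le\infty$. By Fubini $\langle S_{N,M}f,g\rangle=\langle f,S_{N,M}g\rangle$, and taking suprema over the unit balls of $L^p$ and $L^{p'}$, where $\frac1p+\frac1{p'}=1$, gives
$$\|S_{N,M}\|_{p\to p}=\|S_{N,M}\|_{p'\to p'} .\tag{1}$$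
Finally, $S_{N,M}$ is an orthogonal projection on $L^2(\mathbb D)$.

The problem comes from Ryan L. Acosta Babb, "Remarks on the $L^p$ convergence of Bessel–Fourier series on the disc", arXiv:2202.06119 (2022), where it is conjectured: "For all $4/3<p<4$ and $f\in L^p(\mathbb{D})$, $\lim_{k\to\infty}\|S_{N_k,M_k}f-f\|_{L^p(\mathbb{D})}=0$, for some appropriate choice of $N_k,M_k\in\mathbb{N}$, $k\ge1$. For $p$ outside of this range, convergence fails in general." Made precise, we must prove or disprove two claims.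

(i) For each $p\in(4/3,4)$ there are $N_k,M_k\to\infty$, possibly depending on $p$ but not on $f$, with $\|S_{N_k,M_k}f-f\|_{L^p(\mathbb D)}\to0$ for every $f\in L^p(\mathbb D)$.

(ii) For each $p\in[1,4/3]\cup[4,\infty)$ and all $N_k,M_k\to\infty$ there is $f\in L^p(\mathbb D)$ with $\|S_{N_k,M_k}f-f\|_{L^p(\mathbb D)}\not\to0$.

Failure in the open ranges $1\le p<4/3$ and $4<p<\infty$ is a known result, so in (ii) only $p=4/3$ and $p=4$ were unsettled. We shall see that (i) is false for every $p\ne2$ in the range, and that (ii) is true.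

## 2. Logarithmic growth of the operator norms

Let $B_\delta=\{|z|<\delta\}$. Throughout, $C,c>0$ are absolute constants that may change from line to line.

**Theorem 1.** *For $1\le p\le\infty$ there is $c_p>0$ with*
$$\|S_{N,M}\|_{p\to p}\ \ge\ c_p\,\big(\log\min(N,M)\big)^{|1/2-1/p|}\qquad\text{for all }N,M\ge2 .$$
*For every $\delta\in(0,1]$ a bound of the same form (with $c_p$ independent of $\delta$) holds for $\mathbf 1_{B_\delta}S_{N,M}\mathbf 1_{B_\delta}$ when $\min(N,M)\ge L(\delta)$.*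

**Corollary 2.** *Let $1\le p<\infty$. If $p=2$, then $S_{N_k,M_k}f\to f$ in $L^2$ for all $f\in L^2(\mathbb D)$ and all $N_k,M_k\to\infty$. If $p\ne2$, then for every choice $N_k,M_k\to\infty$ and every $\delta\in(0,1]$ there is $f\in L^p(\mathbb D)$ supported in $B_\delta$ with $\sup_k\|S_{N_k,M_k}f\|_{L^p(\mathbb D)}=\infty$. Hence (i) is false for each $p\in(4/3,4)\setminus\{2\}$, and (ii) is true.*

*Proof of Corollary 2 from Theorem 1.* The case $p=2$ was done in Section 1. Let $p\ne2$ and suppose $\sup_k\|S_{N_k,M_k}f\|_p<\infty$ for all $f\in L^p$ supported in $B_\delta$. Banach–Steinhaus, applied on the Banach space $L^p(B_\delta)$, gives $\sup_k\|S_{N_k,M_k}\mathbf 1_{B_\delta}\|_{p\to p}<\infty$, and hence $\sup_k\|\mathbf 1_{B_\delta}S_{N_k,M_k}\mathbf 1_{B_\delta}\|_{p\to p}<\infty$. Since $\min(N_k,M_k)\to\infty$ and $|1/2-1/p|>0$, this contradicts Theorem 1. An $f$ with unbounded partial sums violates convergence; the range in (ii) does not contain $2$, so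 (ii) holds, and (i) fails for $p\ne2$. $\square$

The rectangle is not essential.

**Theorem 3.** *Let $S_{\Lambda_k}$ be the partial sum over $\Lambda_k=\{(m,n):1\le n\le N_k(m)\}$, a finite set, and suppose that for some $\nu_k\to\infty$ we have $N_k(m)/\nu_k\to1$ for each fixed $m$. Then $\|S_{\Lambda_k}\|_{p\to p}\to\infty$ for all $p\in[1,\infty]\setminus\{2\}$. This includes ordering by eigenvalue, $j_{|m|,n}\le R_k$ with $R_k\to\infty$.*

Here is what survives.

**Proposition 4.** *Let $4/3<p<4$. For every $f\in L^p(\mathbb D)$, $\lim_{M\to\infty}\lim_{N\to\infty}S_{N,M}f=f$ in $L^p(\mathbb D)$. For every compact $\mathcal K\subset L^p(\mathbb D)$ there are $N_k,M_k\to\infty$ with $\sup_{f\in\mathcal K}\|S_{N_k,M_k}f-f\|_p\to0$. Also $\sup_N\|S_{N,M}\|_{p\to p}<\infty$ for each fixed $M$.*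

So for $4/3<p<4$ one has convergence if the sequences may depend on $f$. If they may not, only $p=2$ works.

## 3. One angular mode at a time: Proposition 4 and its limit

The natural approach to (i) separates variables. Write $f(r,t)=\sum_mf_m(r)e^{imt}$ with $f_m(r)=\frac1{2\pi}\int_0^{2\pi}f(r,t)e^{-imt}dt$. Then
$$S_{N,M}f=\sum_{|m|\le M}(S_N^{|m|}f_m)(r)\,e^{imt},$$
where $S^{|m|}_N$ is the $N$-th partial sum of the one-dimensional expansion in $J_{|m|}(j_{|m|,n}r)$. By Hölder on circles, $(2\pi)^{1/p}\|f_m\|_{L^p(r\,dr)}\le\|f\|_{L^p(\mathbb D)}$. Let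
$$\|f\|_{L^p_{\rm rad}(L^2_{\rm ang})}=\Big(\int_0^1\Big(\int_0^{2\pi}|f|^2dt\Big)^{p/2}r\,dr\Big)^{1/p};$$
for a single mode $f=h(r)e^{imt}$ this is $\sqrt{2\pi}\,\|h\|_{L^p(r\,dr)}$. The input is the following known result.

**Theorem (Balodis–Córdoba).** *For $4/3<p<4$ there is an absolute constant $A>0$ such that the operators $S_{N,M}$ with $N\ge AM+1$ are uniformly bounded on $L^p_{\rm rad}(L^2_{\rm ang})$. Hence $S_{N_k,M_k}f\to f$ in that norm for all $f$ in that space, whenever $N_k\ge AM_k+1$ and $M_k\to\infty$.*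

*Proof of Proposition 4.*

**Step 1: each mode converges.** This step gives the inner limit. Fix $m$ and $h\in L^p(r\,dr)$, and let $N_k\to\infty$ be arbitrary. Put $M_k=\lfloor(N_k-1)/A\rfloor$, so $M_k\to\infty$ and $N_k\ge AM_k+1$ (discard the finitely many $k$ with $M_k<1$). The quoted theorem, applied to $h(r)e^{imt}$, gives $S^{|m|}_{N_k}h\to h$ in $L^p(r\,dr)$, since $|m|\le M_k$ eventually. The sequence $N_k$ was arbitrary, so $S^{|m|}_Nh\to h$ as $N\to\infty$. Summing over the finitely many $|m|\le M$, for fixed $M$ we obtain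
$$S_{N,M}f\to P_Mf:=\sum_{|m|\le M}f_me^{imt}\quad\text{in }L^p(\mathbb D),\ N\to\infty .$$
By Banach–Steinhaus, $\sup_N\|S_{N,M}\|_{p\to p}<\infty$ for each fixed $M$.

**Step 2: the outer limit.** This step shows $P_Mf\to f$. By M. Riesz's theorem on each circle, integrated in $r$, $\sup_M\|P_M\|_{p\to p}<\infty$. Polynomials in the Cartesian coordinates are dense in $L^p(\mathbb D)$, and each of them has finitely many angular modes, so is fixed by $P_M$ for large $M$. Hence $P_Mf\to f$, and the iterated limit follows.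

**Step 3: compact sets.** This step makes the choice of sequences uniform on $\mathcal K$. A strongly convergent sequence of uniformly bounded operators converges uniformly on compact sets. So put $M_k=k$ and choose $N_k\ge k$ with $\sup_{f\in\mathcal K}\|S_{N_k,k}f-P_kf\|_p\le1/k$. Also $\sup_{f\in\mathcal K}\|P_kf-f\|_p\to0$. Add the two. $\square$

Could one choose $N=N(M)$ so large that $S_{N,M}$ is close to $P_M$ for all $f$ at once? No: the range of $P_M$ is infinite-dimensional and $S_{N,M}$ has finite rank, so some $g\neq0$ in that range has $S_{N,M}g=0$. Then $(P_M-S_{N,M})g=g$, and the operator norm of the difference is at least $1$ for every $N$.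

One would be content with $\sup_M\|S_{N(M),M}\|_{p\to p}<\infty$. Summing the mode-by-mode bounds, for $N\ge AM+1$, gives only
$$\|S_{N,M}f\|_p\le\sum_{|m|\le M}(2\pi)^{1/p}\|S^{|m|}_Nf_m\|_{L^p(r\,dr)}\le C_p(2M+1)\|f\|_p,$$
since the theorem bounds all these $S^{|m|}_N$ uniformly. The mixed norm avoids the factor $2M+1$, but for $p>2$ it controls only the $L^2$ norm of $S_{N,M}f$ on circles, where we need $L^p$. The separation of variables breaks here: it says nothing about how the modes interact in $L^p$ of the angle. We therefore look at $S_{N,M}$ in the plane, with all modes together, near the center.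

## 4. Zooming in at scale $1/N$: from Bessel sums to the disc multiplier

Let $F$ be bounded on $\mathbb R^2$, supported in $\{|z|<6\}$, with angular coefficients $F_m$, and let $\lambda\ge6$. The function $F_\lambda(y)=F(\lambda y)$ is supported in $\{|y|<6/\lambda\}\subset\mathbb D$. We compute $S_{N,M}F_\lambda$ and look at it at $z/\lambda$. Put
$$h_m(k)=\int_0^6F_m(s)J_{|m|}(ks)\,s\,ds,\qquad w_n=\frac2{J_{|m|+1}(j_{|m|,n})^2}.$$
For a fixed $m$ write $j_n=j_{|m|,n}$. The textbook identity $\int_0^1J_{|m|}(j_nr)^2r\,dr=\frac12J_{|m|+1}(j_n)^2$ gives $\|\phi_{m,n}\|_2^2=2\pi/w_n$, and the substitution $s=\lambda r$ gives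
$$\langle F_\lambda,\phi_{m,n}\rangle=2\pi\int_0^1F_m(\lambda r)J_{|m|}(j_nr)\,r\,dr=2\pi\lambda^{-2}h_m(j_n/\lambda).$$
So for $|m|\le M$ the $m$-th angular coefficient of $z\mapsto(S_{N,M}F_\lambda)(z/\lambda)$ at $|z|=x$ is
$$\lambda^{-2}\sum_{n=1}^Nw_n\,h_m\Big(\frac{j_n}\lambda\Big)J_{|m|}\Big(\frac{j_nx}\lambda\Big),\tag{2}$$
and for $|m|>M$ it is $0$.

This should be a Riemann sum. Order $\frac12$ (not one of ours) shows why: $J_{1/2}(x)=\sqrt{2/(\pi x)}\,\sin x$ has zeros $j_n=\pi n$, and $J_{3/2}(x)=\sqrt{2/(\pi x)}\,(\frac{\sin x}x-\cos x)$, so $2/J_{3/2}(\pi n)^2=\pi\cdot\pi n=j_n(j_{n+1}-j_n)$ exactly. With such weights and nodes $k_n=j_n/\lambda$, (2) is $\sum_nk_n(k_{n+1}-k_n)h_m(k_n)J_{|m|}(k_nx)$, which approximates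
$$\int_0^\rho h_m(k)J_{|m|}(kx)\,k\,dk,\qquad\rho=\frac{\pi N}\lambda .\tag{3}$$

The integral (3) is familiar. Use $\hat F(\xi)=\int F(z)e^{-iz\cdot\xi}dz$.

**Definition (disc multiplier).** $T_\rho$ is the operator on $L^2(\mathbb R^2)$ with $\widehat{T_\rho F}=\mathbf 1_{|\xi|<\rho}\hat F$.

*Claim: the $m$-th angular coefficient of $T_\rho F$ at radius $x$ is (3).* From $\int_0^{2\pi}e^{imt}e^{-iks\cos(t-\omega)}dt=2\pi(-i)^mJ_m(ks)e^{im\omega}$ and, for $m<0$, $J_m=(-1)^mJ_{|m|}$, so that $(-i)^mJ_m=(-i)^{|m|}J_{|m|}$, the Fourier transform of $f(s)e^{imt}$ at the point with polar coordinates $(k,\omega)$ is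
$$2\pi(-i)^{|m|}e^{im\omega}\int f(s)J_{|m|}(ks)\,s\,ds.$$
The inverse transform has the same form with $i^{|m|}/(2\pi)$ in place of $2\pi(-i)^{|m|}$. So $F_me^{imt}$ has transform $2\pi(-i)^{|m|}e^{im\omega}h_m(k)$; cut it at $k<\rho$ and invert: the constants cancel and (3) remains. As $T_\rho$ is bounded on $L^2$ and preserves modes, the claim follows.

The rectangle $|m|\le M$, $n\le N$ thus turns into a round disc of frequencies: for fixed $m$ the radial cutoff $j_{|m|,N}/\lambda$ tends to $\rho$, whatever $m$ is. At scale $1/N$ near the center, $S_{N,M}$ looks like Fefferman's disc multiplier. Two tasks remain: make the comparison quantitative, with control in $m$, and produce $F$ on which $T_\rho$ is bad.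

## 5. Bessel estimates uniform in the order

Let $m\ge0$ be an integer, $j_n=j_{m,n}$, and
$$V(x)=\frac{\pi x}2\big(J_m^2+Y_m^2\big)(x).$$
For order $\frac12$ one has $J^2+Y^2=2/(\pi x)$, so $V\equiv1$; in general $V$ measures the deviation from that model.

**(B1) The weights.** *$w_n=\pi j_nV(j_n)$.* This expresses the weights through $V$. The recurrence $J_m'=\frac mxJ_m-J_{m+1}$ gives $J_m'(j_n)=-J_{m+1}(j_n)$, and the Wronskian $J_mY_m'-J_m'Y_m=\frac2{\pi x}$ at $x=j_n$ gives $J_{m+1}(j_n)Y_m(j_n)=\frac2{\pi j_n}$. Hence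
$$w_n=\frac2{J_{m+1}(j_n)^2}=\frac{\pi^2j_n^2}2Y_m(j_n)^2=\pi j_nV(j_n).$$

**(B2) The spacing.** *$\int_{j_n}^{j_{n+1}}\frac{d\kappa}{V(\kappa)}=\pi$.* This expresses the gaps through the same $V$. Since $J_m,Y_m$ have no common zero, write $J_m=\mathcal M\cos\theta$, $Y_m=\mathcal M\sin\theta$ with $\mathcal M>0$ and $\theta$ continuous on $(0,\infty)$. Then
$$\theta'=\frac{J_mY_m'-J_m'Y_m}{\mathcal M^2}=\frac2{\pi x\mathcal M^2}=\frac1V>0,$$
and the zeros of $J_m$ are the points where $\theta\in\frac\pi2+\pi\mathbb Z$. As $\theta$ is strictly increasing, it grows by exactly $\pi$ between consecutive zeros.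

**(B3) Monotonicity and size of $V$.** *For $m\ge1$, $V$ is decreasing with limit $1$, and $1\le V(x)\le x/\sqrt{x^2-m^2}$ for $x>m$. For $m=0$, $V$ is increasing with limit $1$, and $0\le1-V(x)\le Cx^{-2}$.* This keeps the weights and gaps under control uniformly in $m$. Nicholson's formula (Watson, *A Treatise on the Theory of Bessel Functions*, §13.73) reads
$$J_m^2+Y_m^2=\frac8{\pi^2}\int_0^\infty K_0(2x\sinh t)\cosh(2mt)\,dt.$$
Substitute $u=x\sinh t$, $du=x\cosh t\,dt$:
$$V(x)=\frac4\pi\int_0^\infty K_0(2u)\,\frac{\cosh2mt}{\cosh t}\,du,\qquad\sinh t=\frac ux.\tag{4}$$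
For $m\ge1$ the quotient $\cosh(2mt)/\cosh t$ increases in $t\ge0$, because its logarithmic derivative is $2m\tanh(2mt)-\tanh t\ge0$; for $m=0$ it decreases. For fixed $u$, $t$ decreases in $x$. So $V$ decreases for $m\ge1$ and increases for $m=0$. As $x\to\infty$, $t\to0$ for each $u$. For $x\ge2m$ the integrand is at most $K_0(2u)\cosh u$, because $t\le\sinh t=u/x$ and $\cosh t\ge1$; this is integrable. By dominated convergence $V\to\frac4\pi\int_0^\infty K_0(2u)\,du=1$.

Let $x>m\ge1$ and $b=m/x$. By $\cosh t\ge1$ and $t\le u/x$, the quotient in (4) is at most $\cosh(2bu)$. So, with $v=2u$, $V(x)\le\frac2\pi\int_0^\infty K_0(v)\cosh(bv)\,dv$. Insert $K_0(v)=\int_0^\infty e^{-v\cosh s}ds$ and integrate in $v$ first: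
$$\int_0^\infty K_0(v)\cosh(bv)\,dv=\int_0^\infty\frac{\cosh s}{\cosh^2s-b^2}\,ds=\int_0^\infty\frac{\cosh s\,ds}{\sinh^2s+1-b^2}=\frac\pi{2\sqrt{1-b^2}}.$$
Hence $V(x)\le1/\sqrt{1-b^2}=x/\sqrt{x^2-m^2}$. (With $b=0$ this also gives $\int_0^\infty K_0=\pi/2$, used above.)

For $m=0$, $1-V(x)=\frac4\pi\int_0^\infty K_0(2u)(1-\frac1{\cosh t})\,du$ and
$$0\le1-\frac1{\cosh t}\le\cosh t-1=\frac{\sinh^2t}{\cosh t+1}\le\frac{u^2}{2x^2}.$$

**(B4) The first zero.** *$j_{m,1}^2\ge m^2+1$ and $j_{m,1}\le2(m+2)$.* The lower bound keeps us away from $x=m$, where the bound on $V$ degenerates. Let $u(r)=J_m(j_{m,1}r)$. Multiply $(ru')'-\frac{m^2}ru+j_{m,1}^2ru=0$ by $u$ and integrate by parts (boundary terms vanish):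
$$j_{m,1}^2\int_0^1u^2r\,dr=\int_0^1\Big(u'^2+\frac{m^2u^2}{r^2}\Big)r\,dr\ge\int_0^1u'^2r\,dr+m^2\int_0^1u^2r\,dr.$$
Since $u(1)=0$, Cauchy–Schwarz gives $u(r)^2=\big(\int_r^1u'\,ds\big)^2\le\log\frac1r\int_0^1u'^2s\,ds$, and $\int_0^1r\log\frac1r\,dr=\frac14$. So $\int_0^1u'^2r\,dr\ge4\int_0^1u^2r\,dr$, and $j_{m,1}^2\ge m^2+4\geq m^2+1$. For the upper bound, Rayleigh's sums (Watson, §15.51) are $\sum_nj_n^{-2}=\frac1{4(m+1)}$ and $\sum_nj_n^{-4}=\frac1{16(m+1)^2(m+2)}$. Since $\sum_nj_n^{-4}\le j_1^{-2}\sum_nj_n^{-2}$, we get $j_1^2\le4(m+1)(m+2)\le4(m+2)^2$.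

**(B5) Consequences on $[j_1,\infty)$.** *There is an absolute $v_0\in(0,1]$ such that on $[j_1,\infty)$ the function $V$ is monotone with $v_0\le V\le m+1$. Moreover*
$$j_{n+1}-j_n\le\pi(m+1),\qquad|j_{m,N+1}-\pi N|\le C(m+1)\quad(N\ge1).\tag{5}$$
These are the only facts that the comparison will use besides (B1) and (B2). For $m\ge1$: $V\ge1$; and $x/\sqrt{x^2-m^2}$ decreases in $x$, so for $x\ge j_1\ge\sqrt{m^2+1}$ we have $V(x)\le\sqrt{m^2+1}\le m+1$. For $m=0$: $V$ increases to $1$, so $V_0(j_{0,1})\le V\le1$ on $[j_{0,1},\infty)$, where $V_0$ is $V$ for $m=0$. Take $v_0=\min(1,V_0(j_{0,1}))$. By (B2), $\pi\ge(j_{n+1}-j_n)/(m+1)$, the first part of (5). Also by (B2),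
$$j_{N+1}-j_1-\pi N=\int_{j_1}^{j_{N+1}}\Big(1-\frac1{V(\kappa)}\Big)d\kappa.$$
For $m\ge1$, $0\le1-\frac1V\le1-\sqrt{1-m^2/\kappa^2}\le m^2/\kappa^2$, so the integral lies in $[0,m^2/j_1]\subset[0,m]$. For $m=0$, $0\le\frac1V-1\le v_0^{-1}(1-V)\le C\kappa^{-2}$, so the integral is at most $C$ in absolute value. With $0<j_1\le2(m+2)$ the second part of (5) follows.

## 6. The comparison with explicit error

**Lemma 5.** *Let $F$ be measurable, $|F|\le1$, supported in $\{|z|<6\}$, with $h_m$ as in Section 4. Let $\lambda\ge6$, $N\ge|m|+1$, and assume $\rho:=\pi N/\lambda\ge1$. Then for $0\le x\le6$*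
$$\Big|\lambda^{-2}\sum_{n=1}^Nw_nh_m\big(\tfrac{j_n}\lambda\big)J_{|m|}\big(\tfrac{j_nx}\lambda\big)-\int_0^\rho h_m(k)J_{|m|}(kx)k\,dk\Big|\le C\,\frac{(|m|+1)^2\rho^3}N .$$

*Proof.* From here to the end of the proof $m$ stands for $|m|$, except in $h_m$. Put $g(k)=h_m(k)J_m(kx)$ and $I_n=[j_n,j_{n+1}]$.

**Step 1: bounds on $g$.** These allow a first-order Riemann sum argument. Since $|F_m|\le1$ and $|J_m|,|J_m'|\le1$, we have $|h_m|\le\int_0^6s\,ds=18$ and $|h_m'|\le\int_0^6s^2ds=72$. Hence $|g|\le18$ and $|g'|\le72+18\cdot6=180$.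

**Step 2: the sum as an integral over the gaps.** This step uses (B1) and (B2) together: $\pi=\int_{I_n}d\kappa/V$ turns $w_n=\pi j_nV(j_n)$ into $w_n=j_nV(j_n)\int_{I_n}d\kappa/V(\kappa)$. Therefore
$$\sum_{n\le N}w_ng\big(\tfrac{j_n}\lambda\big)-\int_{j_1}^{j_{N+1}}\kappa g\big(\tfrac\kappa\lambda\big)d\kappa=\mathcal A+\mathcal B,$$
$$\mathcal A=\sum_{n\le N}j_ng\big(\tfrac{j_n}\lambda\big)\int_{I_n}\Big(\frac{V(j_n)}{V(\kappa)}-1\Big)d\kappa,\qquad\mathcal B=\sum_{n\le N}\int_{I_n}\Big(j_ng\big(\tfrac{j_n}\lambda\big)-\kappa g\big(\tfrac\kappa\lambda\big)\Big)d\kappa.$$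

**Step 3: bounding $\mathcal A$.** This is the error from $V$ not being constant. As $V$ is monotone on $[j_1,\infty)$ and $V\ge v_0$, on $I_n$ we have $|V(j_n)/V(\kappa)-1|\le v_0^{-1}|V(j_n)-V(j_{n+1})|$. The sum of these differences telescopes and is at most $m+1$ by (B5). With $|I_n|\le\pi(m+1)$,
$$|\mathcal A|\le18\,j_{N+1}\,\pi(m+1)\,v_0^{-1}\sum_n|V(j_n)-V(j_{n+1})|\le C(m+1)^2j_{N+1}.$$

**Step 4: bounding $\mathcal B$.** This is the usual Riemann sum error. Since $\big|\frac d{d\kappa}(\kappa g(\kappa/\lambda))\big|\le18+180\,\kappa/\lambda$,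
$$|\mathcal B|\le C\sum_n|I_n|^2\Big(1+\frac{j_{N+1}}\lambda\Big)\le C(m+1)\,j_{N+1}\Big(1+\frac{j_{N+1}}\lambda\Big),$$
using $|I_n|\le\pi(m+1)$ for one factor and $\sum_{n\le N}|I_n|\le j_{N+1}$ for the other.

**Step 5: in terms of $\rho$ and $N$.** As $N\ge m+1$, (5) gives $j_{N+1}\le CN$, so $j_{N+1}/\lambda\le C\rho$, and $1+C\rho\le C\rho$ because $\rho\ge1$. With $1/\lambda=\rho/(\pi N)$,
$$\lambda^{-2}(|\mathcal A|+|\mathcal B|)\le C(m+1)^2\rho\,N\lambda^{-2}\le C\,\frac{(m+1)^2\rho^3}N.$$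

**Step 6: the end points.** It remains to replace the limits of integration by $0$ and $\rho$. With $\kappa=\lambda k$, $\lambda^{-2}\int_{j_1}^{j_{N+1}}\kappa g(\kappa/\lambda)\,d\kappa=\int_{j_1/\lambda}^{j_{N+1}/\lambda}kg(k)\,dk$. It differs from $\int_0^\rho kg\,dk$ by at most
$$C\Big(\frac{j_1}\lambda\Big)^2+C\rho\Big|\frac{j_{N+1}}\lambda-\rho\Big|\le C\frac{(m+1)^2}{\lambda^2}+C\rho\,\frac{m+1}\lambda\le C\frac{(m+1)^2\rho^3}N,$$
by (B4), by (5) divided by $\lambda$, and by $1/\lambda=\rho/(\pi N)$, $\lambda\ge1$, $\rho\ge1$. $\square$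

The error is polynomial in $|m|$ and $\rho$. That gives a logarithmic rate in the end: the test functions below have frequency $\rho=2^{32n}$, and a power of $\rho$ is all that $N$ and $M$ have to beat.

## 7. Shifted parallelograms with small union

For $n\ge2$ and $a=\sum_{i=1}^n\varepsilon_i2^{-i}$, $\varepsilon_i\in\{0,1\}$ ($2^n$ values), let
$$\ell_a(x)=\sum_{i=1}^n\varepsilon_i2^{-i}\Big(x-\frac{i-1}n\Big),$$
a line of slope $a\in[0,1)$, and
$$P_a=\{2\le x\le3,\ \ell_a(x)\le y<\ell_a(x)+2^{-n}\},\qquad\tilde P_a=\{0\le x\le1,\ \ell_a(x)\le y<\ell_a(x)+2^{-n}\}.$$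
Put $E=\bigcup_a\tilde P_a$. So $P_a$ and $\tilde P_a$ are two pieces, of area $2^{-n}$ each, of one thin strip. Since $\ell_a(x)\in[-1,3]$ for $0\le x\le3$, all these sets lie in $\{|z|\le5\}$.

Try $n=2$. The four lines are $\varepsilon_1\frac x2+\varepsilon_2\frac14(x-\frac12)$. At $x=2$ their heights are $0,\frac38,1,\frac{11}8$, with gaps at least $\frac14=2^{-n}$, so the four vertical sections of length $\frac14$ are disjoint, of total length $1$. At $x=0$ the heights are $0,-\frac18,0,-\frac18$, and the four sections together cover only $[-\frac18,\frac14)$, of length $\frac38$. Digit $i$ is a rotation about abscissa $\frac{i-1}n$, so as $x$ runs through $[0,1]$ the digits bring lines together one after another.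

**Lemma 6.** *(1) The $P_a$ are pairwise disjoint. (2) $|E|\le4/n$.*

*Proof.* **Part (1): separation to the right of $x=2$.** We show that two different lines are at least $2^{-n}$ apart for $x\ge2$. Put $c_l=2^{-l}(x-\frac{l-1}n)>0$. Let $a\ne a'$ differ first at digit $i$, with $\varepsilon_i=1$, $\varepsilon_i'=0$. For $l\ge i+1$, $c_l\le2^{-l}(x-\frac in)$, and $\sum_{l=i+1}^n2^{-l}=2^{-i}-2^{-n}$. Hence
$$\ell_a(x)-\ell_{a'}(x)\ge c_i-\sum_{l=i+1}^nc_l\ge2^{-i}\Big(x-\frac in\Big)+\frac{2^{-i}}n-\Big(x-\frac in\Big)(2^{-i}-2^{-n})\ge2^{-n}(x-1)\ge2^{-n}.$$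
The sections $[\ell_a,\ell_a+2^{-n})$ and $[\ell_{a'},\ell_{a'}+2^{-n})$ are therefore disjoint.

**Part (2): compression over $[0,1]$.** We bound the vertical section of $E$ at each $x$ by grouping lines with the same first digits. Let $\frac{k-1}n\le x<\frac kn$ and fix $\varepsilon_1,\dots,\varepsilon_k$. For $i>k$ we have $-\frac{i-k}n\le x-\frac{i-1}n\le0$. So $\sum_{i>k}\varepsilon_i2^{-i}(x-\frac{i-1}n)$ lies in a fixed interval of length
$$\frac1n\sum_{i>k}(i-k)2^{-i}\le\frac{2^{-k}}n\sum_{j\ge1}j2^{-j}=\frac{2^{1-k}}n.$$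
The section of $E$ at $x$ is covered by $2^k$ intervals of length $\frac{2^{1-k}}n+2^{-n}$, of total length at most $\frac2n+2^{k-n}$. Integrating over $x$,
$$|E|\le\sum_{k=1}^n\frac1n\Big(\frac2n+2^{k-n}\Big)\le\frac2n+\frac2n=\frac4n.\qquad\square$$

## 8. Wave packets on which the disc multiplier is large

The plan is to put on each $P_a$ a wave of frequency $\rho e_a$, where $e_a=(1,a)/\sqrt{1+a^2}$ is the direction of the strip. Near the point $\rho e_a$ the disc $\{|\xi|<\rho\}$ is almost the half-plane bounded by the tangent, and a half-plane multiplier is a Hilbert transform along $e_a$: it throws a fixed proportion of the packet from $P_a$ down the strip onto $\tilde P_a$. The inputs are disjoint, so $F$ has bounded $L^p$ norm; the outputs sit on $E$, of measure at most $4/n$. One packet alone shows no growth at the half-plane level, since the Hilbert transform is bounded on $L^p$, $1<p<\infty$: it is the overlap that counts.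

Put $\eta=2^{-4n}$ and $\rho=\eta^{-8}=2^{32n}$. Let $\varphi\ge0$ be a fixed $C_c^\infty$ function supported in $\{|z|<1\}$ with $\int\varphi=1$, $\varphi_\eta=\eta^{-2}\varphi(\cdot/\eta)$, and $f_a=\mathbf 1_{P_a}*\varphi_\eta$. By Lemma 6(1), $\sum_a\mathbf 1_{P_a}\le1$, and therefore
$$0\le f_a,\qquad\sum_af_a^2\le\sum_af_a=\Big(\sum_a\mathbf 1_{P_a}\Big)*\varphi_\eta\le1,\qquad\operatorname{supp}f_a\subset\{|z|<6\}.\tag{6}$$

**Lemma 7.** *There are absolute $n_0\ge2$, $c_1>0$, and for each $p\in(2,\infty)$ a constant $C_p$, such that for $n\ge n_0$ some choice of signs $\epsilon_a=\pm1$ makes $F=\sum_a\epsilon_ae^{i\rho e_a\cdot z}f_a$ satisfy*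
$$\int_E|T_\rho F|^2\ \ge\ c_1+\frac{c_1}{C_p}\|F\|_{L^p(\mathbb R^2)}^2 .$$
*For every choice of signs: $|F|\le1$, $\operatorname{supp}F\subset\{|z|<6\}$, $|\nabla F|\le C\rho$.*

*Proof.* **Step 1: the last assertions.** These will let us truncate the angular modes. The first two follow from (6). For the third, $|\nabla F|\le\rho\sum_af_a+(\sum_a\mathbf 1_{P_a})*|\nabla\varphi_\eta|\le\rho+C/\eta\le C\rho$.

**Step 2: half-planes.** We show that the half-plane multiplier moves $f_a$ onto $\tilde P_a$. Let $H_a$ have symbol $\mathbf 1_{\xi\cdot e_a<0}$. With $\mathcal H_ag(z)=\mathrm{p.v.}\,\frac1\pi\int g(z-te_a)\frac{dt}t$, whose symbol is $-i\,\mathrm{sgn}(\xi\cdot e_a)$, we have $H_a=\frac12(I-i\mathcal H_a)$. Let $z=(x,y)\in\tilde P_a$. Along the line through $z$ in direction $e_a$ the quantity $y-\ell_a(x)$ is constant, so the line stays in the strip and meets $P_a$ exactly where the abscissa $x'$ lies in $[2,3]$. With $t=(x-x')\sqrt{1+a^2}$, the integral is absolutely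 convergent and $\mathcal H_a\mathbf 1_{P_a}(z)=-\frac1\pi\int_2^3\frac{dx'}{x'-x}$. Since $\mathbf 1_{P_a}$ is real, for a.e. $z\in\tilde P_a$
$$\operatorname{Im}H_a\mathbf 1_{P_a}(z)=\frac1{2\pi}\log\frac{3-x}{2-x}\ge c_0:=\frac{\log(3/2)}{2\pi},$$
because $\frac{3-x}{2-x}=1+\frac1{2-x}\ge\frac32$ on $[0,1]$. Now $H_af_a=(H_a\mathbf 1_{P_a})*\varphi_\eta$, and $\varphi_\eta\ge0$ has integral $1$ and support in $B_\eta$. So
$$|H_af_a|\ge\operatorname{Im}H_af_a\ge c_0\quad\text{on}\quad\tilde P_a^\eta:=\{z:B(z,\eta)\subset\tilde P_a\}.$$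
Since the slope is in $[0,1)$, moving by less than $\eta$ changes $y-\ell_a(x)$ by less than $2\eta$. So $\tilde P_a^\eta$ contains all $z$ with $\eta\le x\le1-\eta$ and $2\eta\le y-\ell_a(x)\le2^{-n}-2\eta$, and
$$|\tilde P_a^\eta|\ge(1-2\eta)(2^{-n}-4\eta)\ge\tfrac12\,2^{-n}\qquad(n\ge2),\tag{7}$$
because $4\eta\le2^{-n}/16$ and $2\eta\le2^{-7}$.

**Step 3: from half-planes to discs.** We replace $H_a$ by the shifted disc that actually occurs in $T_\rho F$. Let $T^a$ have symbol $\mathbf 1_{|\xi+\rho e_a|<\rho}$, which equals $\mathbf 1_{\xi\cdot e_a<-|\xi|^2/(2\rho)}$. The two symbols differ on $Q=\{-|\xi|^2/(2\rho)\le\xi\cdot e_a<0\}$, and as $\hat f_a$ is integrable,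
$$|T^af_a-H_af_a|\le\frac1{4\pi^2}\int_Q|\hat f_a|\,d\xi\quad\text{pointwise}.$$
Here $|\hat f_a(\xi)|\le|P_a|\,|\hat\varphi(\eta\xi)|=2^{-n}|\hat\varphi(\eta\xi)|\le C\min(1,(\eta|\xi|)^{-8})$. Put $X=\eta^{-2}$. The part of $Q$ with $|\xi|\le X$ lies in a rectangle with sides $2X$ and $X^2/(2\rho)$, of area $X^3/\rho=\eta^{-6}\eta^8=\eta^2$. The rest contributes at most $C\int_{|\xi|>X}(\eta|\xi|)^{-8}d\xi\le C\eta^{-8}X^{-6}=C\eta^4$. So $|T^af_a-H_af_a|\le C\eta^2$, and there is an absolute $n_0$ with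
$$|T^af_a|\ge\tfrac12c_0\ \text{ on }\tilde P_a^\eta\qquad(n\ge n_0).$$

**Step 4: random signs.** We choose signs so that the outputs do not cancel on $E$ and $\|F\|_p$ stays bounded, both at once; this is why the two appear in a single inequality. The Fourier transform of $e^{i\rho e_a\cdot z}f_a$ is $\hat f_a(\xi-\rho e_a)$, so $T_\rho F=\sum_a\epsilon_ae^{i\rho e_a\cdot z}T^af_a$. For independent random signs, cross terms average to $0$, and by (7)
$$\mathbb E\int_E|T_\rho F|^2=\int_E\sum_a|T^af_a|^2\ge\sum_a|\tilde P_a^\eta|\,\frac{c_0^2}4\ge2^n\cdot\frac{2^{-n}}2\cdot\frac{c_0^2}4=\frac{c_0^2}8=:2c_1.$$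
Khinchine's inequality, $\mathbb E|\sum_a\epsilon_ab_a|^p\le B_p^p(\sum_a|b_a|^2)^{p/2}$, applied at each $z$, and (6) give $\mathbb E\|F\|_p^p\le B_p^p\int(\sum_af_a^2)^{p/2}\le36\pi B_p^p$, so $\mathbb E\|F\|_p^2\le(\mathbb E\|F\|_p^p)^{2/p}\le C_p:=(36\pi)^{2/p}B_p^2$. Hence
$$\mathbb E\Big[\int_E|T_\rho F|^2-\frac{c_1}{C_p}\|F\|_p^2\Big]\ge2c_1-c_1=c_1,$$
and some choice of signs has this quantity at least $c_1$. $\square$

## 9. Proof of Theorem 1

We first treat $2<p<\infty$. The constant $n_0$ of Lemma 7 may be increased freely.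

**Step 1: parameters.** We choose the scales so that every error is a negative power of $\rho$. Let
$$n\ge n_0,\quad\rho=2^{32n},\quad m_0=\rho^2,\quad N\ge\rho^{10},\quad M\ge m_0,\quad\lambda=\frac{\pi N}\rho .$$
Then $\lambda\ge\pi\rho^9\ge6$ and $N\ge m_0+1$. Take $F$ from Lemma 7, let $G=\sum_{|m|\le m_0}F_me^{imt}$, and for $H\in L^2$ supported in $\{|z|<6\}$ put $U_H(z)=(S_{N,M}H_\lambda)(z/\lambda)$, $|z|<\lambda$.

**Step 2: discarding high angular modes.** Lemma 5 is only useful for $|m|$ small against a power of $N$, so we remove the rest in $L^2$. By Parseval on circles, $\|F-G\|_2\le m_0^{-1}\|\partial_tF\|_2$. Since $|\partial_tF|\le6|\nabla F|\le C\rho$ and the support has area at most $36\pi$,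
$$\|F-G\|_2\le\frac{C\rho}{m_0}=\frac C\rho.$$
$S_{N,M}$ and $T_\rho$ are $L^2$ contractions, and the dilation multiplies the norms of input and output by the same factor. So $\|U_{F-G}\|_{L^2(|z|<\lambda)}\le C/\rho$ and $\|T_\rho(F-G)\|_2\le C/\rho$.

**Step 3: comparing the low modes.** Here the Bessel sum becomes the disc multiplier. As $M\ge m_0$, Section 4 says that for $|m|\le m_0$ the $m$-th coefficients of $U_G$ and $T_\rho G$ are (2) and (3), and all other coefficients vanish. Lemma 5, applied to $F$, bounds each difference on $0\le x\le6$ by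
$$C\frac{(m_0+1)^2\rho^3}N\le C\rho^4\rho^3\rho^{-10}=C\rho^{-3}.$$
By Parseval, $\|U_G-T_\rho G\|_{L^2(|z|<6)}^2\le C(2m_0+1)\rho^{-6}\le C\rho^{-4}$.

**Step 4: the lower bound on $E$.** We transfer Lemma 7 to $S_{N,M}$. Steps 2 and 3 give $\|U_F-T_\rho F\|_{L^2(|z|<6)}\le C/\rho$. Since $E\subset\{|z|<6\}$ and $\|T_\rho F\|_{L^2(E)}\ge\sqrt{c_1}$, after increasing the absolute constant $n_0$ so that $C/\rho\le\frac12\sqrt{c_1}$ we have
$$\|U_F\|_{L^2(E)}\ge\tfrac12\|T_\rho F\|_{L^2(E)}\ge\tfrac12\sqrt{c_1/C_p}\;\|F\|_p.\tag{8}$$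

**Step 5: the small measure of $E$.** This is where $p>2$ produces growth. By Hölder and $|E|\le4/n$,
$$\|U_F\|_{L^p(E)}\ge|E|^{\frac1p-\frac12}\|U_F\|_{L^2(E)}\ge c_p\,n^{\frac12-\frac1p}\|F\|_p,$$
and $F\ne0$ because $T_\rho F\ne0$. We have $\|F_\lambda\|_p=\lambda^{-2/p}\|F\|_p$, and the same scaling relates $S_{N,M}F_\lambda$ and $U_F$. Hence
$$\|S_{N,M}\|_{p\to p}\ge c_p\,n^{\frac12-\frac1p}\qquad\text{whenever }n\ge n_0,\ N\ge2^{320n},\ M\ge2^{64n}.\tag{9}$$

**Step 6: choosing $n$.** We convert (9) into a bound in $L=\min(N,M)\ge2$. Put $n=\lfloor\frac1{320}\log_2L\rfloor$, so $N,M\ge L\ge2^{320n}$. If $n\ge n_0$, then $n\ge\frac1{640}\log_2L$ and (9) gives the claim. If $n<n_0$, then $L$ is bounded by an absolute constant, and $\|S_{N,M}\|_{p\to p}\ge1$ (because $S_{N,M}\phi_{0,1}=\phi_{0,1}$) gives the claim after decreasing $c_p$.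

**Step 7: localization.** We check that everything happened near the center. The test function $F_\lambda$ and the set $\lambda^{-1}E$, on which the lower bound was obtained, lie in $\{|y|<6/\lambda\}$, and
$$\frac6\lambda=\frac{6\rho}{\pi N}\le2\rho^{-9}=2\cdot2^{-288n}.$$
With $n$ as in Step 6, this is less than $\delta$ and $n\ge n_0$ once $L\ge L(\delta)$. So the bound holds for $\mathbf 1_{B_\delta}S_{N,M}\mathbf 1_{B_\delta}$ with $c_p$ independent of $\delta$.

**Step 8: the other exponents.** We deduce the remaining $p$ from $2<p<\infty$. For $1<p<2$ use (1) and $|\frac12-\frac1p|=|\frac12-\frac1{p'}|$; the compressions also have bounded Hermitian kernels, so (1) holds for them. For $p=\infty$ let $S$ be $S_{N,M}$ or a compression, so $\|S\|_{2\to2}\le1$. Riesz–Thorin between $2$ and $\infty$ gives $\|S\|_{4\to4}\le\|S\|_{2\to2}^{1/2}\|S\|_{\infty\to\infty}^{1/2}\le\|S\|_{\infty\to\infty}^{1/2}$, hence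
$$\|S\|_{\infty\to\infty}\ge\|S\|_{4\to4}^2\ge c\,(\log L)^{2\cdot\frac14}=c\,(\log L)^{1/2},$$
with $L\ge L(\delta)$ for the compressions. For $p=1$ use duality again. For $p=2$ the exponent is $0$ and $\|S_{N,M}\|_{2\to2}=1$. For the compressions on $L^2$, use (8) with the function $F$ chosen for $p=4$: $\|U_F\|_{L^2(E)}\ge c\|F\|_4\ge c\|F\|_2$, since $F$ lives on a set of area at most $36\pi$. By Step 7 the $L^2$ norms of the compressions are at least $c$ for $L\ge L(\delta)$. $\square$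

There is no special role for $p=4/3$ and $p=4$ in this argument, so the end points in (ii) are covered. The proof makes no claim that the logarithmic rate is sharp.

## 10. Other truncations, including ordering by eigenvalue

*Proof of Theorem 3.* $S_{\Lambda_k}$ is an orthogonal projection on $L^2$ with bounded Hermitian kernel, so duality and interpolation as in Step 8 of Section 9 reduce the claim to $2<p<\infty$. Fix $n\ge n_0$, $\rho=2^{32n}$, $m_0=\rho^2$, and $F$, $G$ as in Section 9.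

**Step 1: finitely many modes, each with its own cutoff.** We show that on the modes of $G$ the operators still converge to $T_\rho$. Put $\lambda_k=\pi\nu_k/\rho\to\infty$. For each of the finitely many $|m|\le m_0$ and all large $k$, apply Lemma 5 with $N=N_k(m)$, $\lambda=\lambda_k$, and $\rho$ replaced by
$$\rho_k(m)=\frac{\pi N_k(m)}{\lambda_k}=\rho\,\frac{N_k(m)}{\nu_k}\to\rho .$$
The hypotheses hold for large $k$, since $N_k(m)\to\infty$, $\lambda_k\to\infty$ and $\rho>1$. The error $C(|m|+1)^2\rho_k(m)^3/N_k(m)$ tends to $0$. Since $|h_mJ_{|m|}|\le18$,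
$$\int_0^{\rho_k(m)}h_m(\kappa)J_{|m|}(\kappa x)\kappa\,d\kappa\to\int_0^\rho h_m(\kappa)J_{|m|}(\kappa x)\kappa\,d\kappa$$
uniformly in $x\in[0,6]$. The computation leading to (2) applies mode by mode, with $N_k(m)$ for $N$. By Parseval over finitely many modes, $(S_{\Lambda_k}G_{\lambda_k})(\cdot/\lambda_k)\to T_\rho G$ in $L^2(|z|<6)$.

**Step 2: back to $F$.** We add the high modes. $S_{\Lambda_k}$ and $T_\rho$ are $L^2$ contractions and $\|F-G\|_2\le C/\rho$, so
$$\limsup_k\big\|(S_{\Lambda_k}F_{\lambda_k})(\cdot/\lambda_k)-T_\rho F\big\|_{L^2(|z|<6)}\le\frac C\rho.$$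
After increasing the absolute $n_0$ so that $C/\rho<\frac12\sqrt{c_1}$, (8) holds for all large $k$ with $(S_{\Lambda_k}F_{\lambda_k})(\cdot/\lambda_k)$ in place of $U_F$. Step 5 of Section 9 then gives $\liminf_k\|S_{\Lambda_k}\|_{p\to p}\ge c_pn^{\frac12-\frac1p}$ for every $n\ge n_0$. Let $n\to\infty$.

**Step 3: ordering by eigenvalue.** We check the hypothesis in this case. Here $N_k(m)=\#\{n:j_{|m|,n}\le R_k\}$, and we take $\nu_k=R_k/\pi$. The set $\Lambda_k$ is finite, because $j_{|m|,1}>|m|$ by (B4), so only $|m|<R_k$ occur, each with finitely many $n$. For fixed $m$ and $k$ large let $N=N_k(m)\ge2$. Then $j_{|m|,N}\le R_k<j_{|m|,N+1}$, and (5) gives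
$$\pi(N-1)-C(|m|+1)\le R_k\le\pi N+C(|m|+1).$$
Divide by $R_k$: $N_k(m)/\nu_k\to1$. $\square$
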